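\title{A poset with no infinite antichain and no strongly maximal chain}

\begin{abstract}
A chain $C$ in a partially ordered set is strongly maximal if $|C\setminus D|\geq|D\setminus C|$ for every chain $D$. We disprove the conjecture that every poset with no infinite antichain has a strongly maximal chain, by constructing a counterexample of cardinality $\aleph_\omega$. It belongs to a family of posets $P_\kappa$ indexed by sequences $\kappa=(\kappa_n)_{n<\omega}$ of regular uncountable cardinals, and we show that $P_\kappa$ has no strongly maximal chain if and only if $\kappa$ is eventually strictly increasing. Counterexamples exist in every cardinality at least $\aleph_\omega$. In contrast, every well-founded poset with no infinite antichain has a strongly maximal chain.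
\end{abstract}

\section{Introduction}\label{sec:intro}

We work in ZFC. We write $\omega=\{0,1,2,\dots\}$, and cardinals are initial ordinals. A subset of a partially ordered set (poset) is a \emph{chain} if its elements are pairwise comparable and an \emph{antichain} if its elements are pairwise incomparable. A poset satisfies the \emph{finite antichain condition}, and is called an \emph{FAC poset}, if it has no infinite antichain.

Let $\mathcal{F}$ be a family of sets. A member $A\in\mathcal{F}$ is \emph{strongly maximal} in $\mathcal{F}$ if
\[
|A\setminus B|\geq|B\setminus A|\qquad\text{for every }B\in\mathcal{F}.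
\]
Think of passing from $A$ to $B$ as an exchange with \emph{loss} $|A\setminus B|$ and \emph{gain} $|B\setminus A|$, and say that $B$ \emph{improves} $A$ if the gain exceeds the loss. Any two cardinals are comparable, so $A$ is strongly maximal exactly when no member of $\mathcal{F}$ improves it. A \emph{strongly maximal chain} (\emph{antichain}) of a poset is a strongly maximal member of the family of all its chains (antichains).

For finite sets $|A|-|B|=|A\setminus B|-|B\setminus A|$, so in a finite poset the strongly maximal chains are the longest chains. For infinite sets the notion is a finer version of ``longest''. A strongly maximal chain $C$ is maximal under inclusion, since a chain $D\supsetneq C$ has loss $0$ and positive gain. It also has the largest cardinality among chains, since $|D|=|D\cap C|+|D\setminus C|\leq|D\cap C|+|C\setminus D|=|C|$. These two properties together are not enough. Place a copy of $\omega$ above three points $p,q,q'$ with $q<q'$ and $p$ incomparable to both: the chain $\{p\}\cup\omega$ is maximal and as large as the whole poset, but $\{q,q'\}\cup\omega$ improves it.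

An arbitrary poset need not have a strongly maximal chain. In the disjoint union of chains of sizes $1,2,3,\dots$, with no comparabilities between different chains, no chain has the largest cardinality. This poset has an infinite antichain, with one point from each chain, and it is natural to ask whether infinite antichains are the only obstruction. The following conjecture is posed in \cite{Hollom}.

\begin{quote}
\textbf{Conjecture.} \emph{Every FAC poset contains a strongly maximal chain.}
\end{quote}

Two known results speak for it. First, the statement with chains and antichains interchanged holds: a poset with no infinite chain contains a strongly maximal antichain. Second, every countable FAC poset has a strongly maximal chain. A third case is Theorem~\ref{thm:wf} below: the conjecture holds for well-founded posets of any cardinality. Nevertheless the conjecture is false. Our proofs use neither of the two known results.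

\begin{definition}\label{def:P}
Let $\kappa=(\kappa_n)_{n<\omega}$ be a sequence of regular uncountable cardinals. Let
\[
P_\kappa=\{(n,a,\alpha): n<\omega,\ a<\omega,\ \alpha<\kappa_n\},
\]
and put $(n,a,\alpha)\leq(m,b,\beta)$ if and only if one of the following holds:
\begin{itemize}
\item $n\geq m+2$;
\item $n=m+1$ and $a<b$;
\item $n=m$, $a\leq b$ and $\alpha\leq\beta$.
\end{itemize}
The set $L_n=\{n\}\times\omega\times\kappa_n$ is \emph{level} $n$, the set $K(n,a)=\{n\}\times\{a\}\times\kappa_n$ is a \emph{column}, and $a$ is the \emph{position} and $\alpha$ the \emph{height} of $(n,a,\alpha)$.
\end{definition}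

Thus each level is a copy of $\omega\times\kappa_n$ with the product order, and the levels are stacked downward: levels with a larger index lie lower. Throughout, $\kappa$ denotes a sequence as in Definition~\ref{def:P}.

\begin{theorem}\label{thm:main}
If $\kappa_0<\kappa_1<\kappa_2<\cdots$, then $P_\kappa$ is an FAC poset with no strongly maximal chain. For $\kappa_n=\aleph_{n+1}$ this poset has cardinality $\aleph_\omega$.
\end{theorem}

The poset $P_\kappa$ is FAC for every $\kappa$ (Lemma~\ref{lem:FAC}), and within this family we can say exactly when a strongly maximal chain exists. Call $\kappa$ \emph{eventually strictly increasing} if there is $n_0\geq1$ with $\kappa_{n-1}<\kappa_n$ for all $n\geq n_0$.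

\begin{theorem}\label{thm:dichotomy}
The FAC poset $P_\kappa$ has no strongly maximal chain if and only if $\kappa$ is eventually strictly increasing.
\end{theorem}

In the increasing case every chain can be improved with a large gain.

\begin{theorem}\label{thm:uniform}
Suppose that $n_0\geq1$ and $\kappa_{n-1}<\kappa_n$ for all $n\geq n_0$. Then for every chain $C\subseteq P_\kappa$ and every cardinal $\mu<\sup_{n\geq n_0}\kappa_n$ there is a chain $D\subseteq P_\kappa$ with $|D\setminus C|>\max(|C\setminus D|,\mu)$.
\end{theorem}

\begin{corollary}\label{cor:card}
For every cardinal $\lambda\geq\aleph_\omega$ there is an FAC poset of cardinality $\lambda$ with no strongly maximal chain.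
\end{corollary}

No $P_\kappa$ of cardinality below $\aleph_\omega$ is a counterexample: if $\kappa$ is strictly increasing from the index $N$ on, then $\kappa_{N+k}\geq\aleph_k$ for all $k$, so $|P_\kappa|\geq\aleph_\omega$, and otherwise Theorem~\ref{thm:dichotomy} provides a strongly maximal chain. The countable case being known, this leaves the cardinalities $\aleph_1\leq|P|<\aleph_\omega$, for which we do not settle whether every FAC poset $P$ has a strongly maximal chain.

For the last result, recall that a poset is \emph{well-founded} if it has no infinite strictly descending sequence, equivalently if every nonempty subset has a minimal element. A chain is \emph{densely ordered} if strictly between any two of its elements lies a third, and a chain is \emph{scattered} if it has no densely ordered subset with more than one point.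

\begin{theorem}\label{thm:wf}
\begin{itemize}
\item[(a)] Every well-founded FAC poset, of any cardinality, has a strongly maximal chain, and so does every FAC poset with no infinite strictly ascending sequence.
\item[(b)] In $P_\kappa$ every principal up-set $\{y:y\geq x\}$ is well-founded, and every chain is scattered. Hence in \textup{(a)} ``well-founded'' cannot be weakened to ``all principal up-sets are well-founded''.
\end{itemize}
\end{theorem}

By part (a), a counterexample to the conjecture must contain both an infinite descending and an infinite ascending sequence. In $P_\kappa$ the first runs through the levels and the second through a column.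

Section~\ref{sec:poset} collects the basic properties of $P_\kappa$, and Section~\ref{sec:idea} explains the construction on two chains that we improve by hand. Section~\ref{sec:improve} treats the increasing case, Section~\ref{sec:converse} the remaining case of Theorem~\ref{thm:dichotomy}, and Section~\ref{sec:wf} proves Theorem~\ref{thm:wf}.

\section{The poset $P_\kappa$}\label{sec:poset}

We use three standard facts about ordinals and cardinals.
\begin{itemize}
\item[(F1)] If $\mu,\nu$ are nonzero cardinals and one of them is infinite, then $\mu+\nu=\mu\cdot\nu=\max(\mu,\nu)$. Hence removing fewer than $\nu$ elements from a set of infinite cardinality $\nu$ leaves $\nu$ elements; in particular $|\{\beta:\alpha<\beta<\nu\}|=\nu$ for every ordinal $\alpha<\nu$.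
\item[(F2)] An infinite cardinal $\nu$ is \emph{regular} if every subset of $\nu$ with fewer than $\nu$ elements has supremum below $\nu$. The cardinals $\aleph_{\xi+1}$ are regular. If $\nu$ is regular and uncountable, then every countable set of ordinals below $\nu$ has supremum below $\nu$.
\item[(F3)] Every infinite sequence $(\gamma_i)_{i<\omega}$ of ordinals has a nondecreasing infinite subsequence: let $i_0$ be an index at which $\gamma_i$ is least, and let $i_{k+1}$ be an index at which $\gamma_i$ is least among the indices $i>i_k$.
\end{itemize}
By (F1), $|L_n|=\aleph_0\cdot\kappa_n=\kappa_n=|K(n,a)|$, so a single column is as large as its whole level. Also $|P_\kappa|=\sup_n\kappa_n$, because $\kappa_m\leq|P_\kappa|\leq\aleph_0\cdot\sup_n\kappa_n$ for every $m$.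

\begin{lemma}\label{lem:FAC}
For every $\kappa$, the relation $\leq$ is a partial order on $P_\kappa$, and $P_\kappa$ is an FAC poset.
\end{lemma}

\begin{proof}
In each clause of the definition, $(n,a,\alpha)\leq(m,b,\beta)$ implies $n\geq m$, and inside one level $\leq$ is the product order of $\omega\times\kappa_n$. This gives reflexivity. It also gives antisymmetry, since $x\leq y\leq x$ forces $x$ and $y$ into the same level.

For transitivity let $(n,a,\alpha)\leq(m,b,\beta)\leq(l,c,\gamma)$, so that $n\geq m\geq l$. If $n\geq l+2$, the first clause applies. If $n=l$, all three elements lie in one level, and the product order is transitive. If $n=l+1$, we need $a<c$. Either $m=n$, and then $a\leq b<c$, or $m=l$, and then $a<b\leq c$.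

Let $A$ be a nonempty antichain and let $n$ be the least index of a level that meets $A$. Elements of the levels $L_m$ with $m\geq n+2$ lie below all of $L_n$, so $A\subseteq L_n\cup L_{n+1}$. If $A$ were infinite, it would contain an infinite sequence of distinct elements of one level. Applying (F3) first to the positions and then to the heights, we would get a subsequence in which both are nondecreasing, and any two of its terms are comparable. So $A$ is finite.
\end{proof}

To check that a set is a chain we only need to know which pairs are comparable. Each column is a chain, and the definition gives the following three rules.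
\begin{itemize}
\item[(C1)] Elements of levels whose indices differ by at least $2$ are comparable.
\item[(C2)] The elements $(n+1,a,\alpha)$ and $(n,b,\beta)$ are comparable if and only if $a<b$.
\item[(C3)] If $a<b$, then $(n,a,\alpha)$ and $(n,b,\beta)$ are comparable if and only if $\alpha\leq\beta$.
\end{itemize}
Figure~\ref{fig:levels} shows the first levels.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[xscale=1.0,yscale=0.75]
\foreach \y in {0,...,5} {
  \node at (-1,-\y+0.3) {$L_{\y}$};
  \node at (4.8,-\y+0.3) {$\cdots$};
  \foreach \x in {0,...,4} \draw[gray] (\x,-\y) -- (\x,-\y+0.6);
}
\foreach \x in {0,...,4} \node at (\x,1.05) {\small $\x$};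
\node at (-1,1.05) {\small $a$};
\foreach \x/\y in {2/0,1/1,0/2,0/4} \draw[line width=2.6pt] (\x,-\y) -- (\x,-\y+0.6);
\draw[rounded corners=2pt,dashed,thick] (0.85,-3.1) rectangle (1.15,-2.3);
\node at (2,-5.45) {$\vdots$};
\end{tikzpicture}
\caption{The first six levels of $P_\kappa$. The segment in row $L_n$ and position $a$ is the column $K(n,a)$, a well-ordered chain of cardinality $\kappa_n$. Columns in adjacent levels are comparable exactly when the lower one is strictly to the left; columns two or more levels apart are always comparable. The thick columns form a chain. It moves left as it descends, and after reaching position $0$ it must skip a level. Replacing $K(2,0)$ by the boxed column $K(3,1)$ gives a chain with loss $\kappa_2$ and gain $\kappa_3$.}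
\label{fig:levels}
\end{figure}

\section{Two exchanges by hand}\label{sec:idea}

In this section $\kappa_n=\aleph_{n+1}$. The disjoint union of chains of sizes $1,2,3,\dots$ has no strongly maximal chain because each chain is improved by the next one. To keep this mechanism and remove the infinite antichains, one can take chains of increasing infinite cardinalities, leave consecutive ones incomparable and stack the rest. This is the subposet $P^0=\bigcup_nK(n,0)$ of $P_\kappa$, in which, by (C2), no element of $K(n+1,0)$ is comparable to an element of $K(n,0)$. The attempt fails: the chain
\[
E=\bigcup_{i<\omega}K(2i,0)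
\]
is strongly maximal in $P^0$. Indeed, a chain $D\subseteq P^0$ gains only in odd levels, and if it meets $K(2i+1,0)$, then it loses all of the larger column $K(2i+2,0)$. A level that $E$ leaves empty has two neighbors; we can afford to give up the smaller one, but in $P^0$ we must give up the larger one as well. The other columns of $P_\kappa$ are there to let us keep it.

\begin{example}\label{ex:A}
In $P_\kappa$ the chain $E$ has cardinality $\aleph_\omega=|P_\kappa|$. It is maximal: an element of $L_{2i+1}$ is incomparable to all of $K(2i,0)$ by (C2), and an element $(2i,a,\alpha)$ with $a>0$ is incomparable to $(2i,0,\alpha+1)$ by (C3). Now let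
\[
D=\bigl(E\setminus K(0,0)\bigr)\cup K(1,1).
\]
The column $K(1,1)$ is comparable to all of $K(2,0)$ by (C2), since $0<1$, and to the columns $K(4,0),K(6,0),\dots$ by (C1). So $D$ is a chain with loss $\aleph_1$ and gain $\aleph_2$, and $D$ improves $E$. In turn $D$ misses level $3$, and replacing $K(2,0)$ by $K(3,1)$ improves $D$ with loss $\aleph_3$ and gain $\aleph_4$.
\end{example}

The new comparabilities create two dangers. The first is that a chain might now meet every level and leave no room for such an exchange. This cannot happen, because by (C2) the positions strictly decrease along consecutive levels and $\omega$ has no infinite descending sequence (Lemma~\ref{lem:gaps}). The second is that a chain might guard an empty level by occupying infinitely many columns of the level below it, so that no column of the empty level lies above all of them.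

\begin{example}\label{ex:B}
Let $\gamma_i=\omega_2\cdot i$ (ordinal product) for $i<\omega$, so that $0=\gamma_0<\gamma_1<\cdots<\omega_3=\kappa_2$, and let
\[
S=\{(2,i,\alpha): i<\omega,\ \gamma_i\leq\alpha\leq\gamma_{i+1}\}\subseteq L_2 .
\]
This staircase is a chain by (C3): if $i<j$, the heights in step $i$ are at most $\gamma_{i+1}\leq\gamma_j$. Each step has $\aleph_2$ elements. Let $C=(E\setminus K(2,0))\cup S$, which is a chain by (C1). An element $(1,b,\beta)$ is incomparable to all steps $i\geq b$, so a chain that meets $L_1$ loses $\aleph_2=|L_1|$ elements of $S$, and filling level $1$ cannot pay for itself. But the guard is small for its level: $|S|=\aleph_2$, while a column of $L_2$ has $\aleph_3$ elements. Replacing $S$ by $K(2,0)$ leads back to $E$, with loss at most $\aleph_2$ and gain $\aleph_3$.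
\end{example}

The smallness of $S$ is forced, because $\omega$ steps cannot climb through a regular uncountable cardinal (Lemma~\ref{lem:small}). The proof of Theorem~\ref{thm:main} shows that near an empty level one of these two exchanges is always available.

\section{Improving a chain}\label{sec:improve}

We return to an arbitrary sequence $\kappa$ of regular uncountable cardinals and begin with the existence of empty levels.

\begin{lemma}\label{lem:gaps}
Every chain $C\subseteq P_\kappa$ satisfies $C\cap L_n=\emptyset$ for infinitely many $n$.
\end{lemma}

\begin{proof}
Otherwise there is $N$ such that $C$ meets $L_n$ for all $n\geq N$. For each such $n$ let $a_n$ be the least position of an element of $C\cap L_n$. By (C2), $a_{n+1}<a_n$ for all $n\geq N$, which is an infinite descending sequence in $\omega$.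
\end{proof}

\begin{remark}\label{rem:strict}
The lemma needs both the strict inequality in (C2) and the downward stacking; either change below still gives an FAC poset, by the proof of Lemma~\ref{lem:FAC}. If $a<b$ is replaced by $a\leq b$ in the second clause of Definition~\ref{def:P}, then $\bigcup_nK(n,0)$ is a chain, and it is strongly maximal: a chain containing some $(n,a,\alpha)$ with $a>0$ misses the $\kappa_n=|L_n|$ elements $(n,0,\beta)$ with $\beta>\alpha$, so in each level the loss is at least the gain. If the levels are stacked upward, with the lower of two comparable elements in adjacent levels again having the smaller position, then $\bigcup_nK(n,n)$ is a chain meeting every level.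
\end{remark}

Next we bound the chains that spread over infinitely many columns of a level. This is the only place where regularity of $\kappa_n$ is used.

\begin{lemma}\label{lem:small}
Let $X\subseteq L_n$ be a chain whose set of positions is unbounded in $\omega$. Then $|X|<\kappa_n$.
\end{lemma}

\begin{proof}
Choose elements $(n,a_i,\alpha_i)\in X$ for $i<\omega$ with $a_0<a_1<\cdots$, and let $\delta=\sup_i\alpha_i$. By (F2), $\delta<\kappa_n$. Given $(n,a,\alpha)\in X$, pick $i$ with $a<a_i$; then $\alpha\leq\alpha_i\leq\delta$ by (C3). Thus $X\subseteq\{n\}\times\omega\times(\delta+1)$ and $|X|\leq\aleph_0\cdot|\delta+1|$. Both factors are below $\kappa_n$, so $|X|<\kappa_n$ by (F1).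
\end{proof}

The statement fails for cardinals that are the supremum of countably many smaller ordinals. In $\omega\times\omega$ the diagonal $\{(i,i):i<\omega\}$ is a chain of full cardinality, and so is the staircase $\{(i,\alpha): i<\omega,\ \omega_i\leq\alpha\leq\omega_{i+1}\}$ in $\omega\times\aleph_\omega$.

The next lemma carries out the two exchanges in general. Which one applies depends on whether the part of the chain just below the empty level has bounded positions.

\begin{lemma}\label{lem:exchange}
Let $C\subseteq P_\kappa$ be a chain, and let $n\geq1$ satisfy $C\cap L_n=\emptyset$ and $\kappa_{n-1}<\kappa_n$. Then there are a chain $D$ and $m\in\{n,n+1\}$ with $|C\setminus D|<|D\setminus C|=\kappa_m$.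
\end{lemma}

\begin{proof}
\emph{Case A: there is $b<\omega$ such that all elements of $C\cap L_{n+1}$ have position less than $b$.} This includes the case $C\cap L_{n+1}=\emptyset$. We fill level $n$ and give up level $n-1$, as in Example~\ref{ex:A}. Let
\[
D=(C\setminus L_{n-1})\cup K(n,b).
\]
Both parts are chains, so we must compare an element $x\in C\setminus L_{n-1}$ with the elements of $K(n,b)$. The level of $x$ is neither $n-1$ nor $n$. If it is $n+1$, then $x$ has position less than $b$ and (C2) applies; in all other cases (C1) applies. So $D$ is a chain. Since $C\cap L_n=\emptyset$, we have $D\setminus C=K(n,b)$, and $C\setminus D\subseteq L_{n-1}$. Therefore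
\[
|C\setminus D|\leq|L_{n-1}|=\kappa_{n-1}<\kappa_n=|D\setminus C|.
\]

\emph{Case B: the positions of the elements of $C\cap L_{n+1}$ are unbounded.} We replace $C\cap L_{n+1}$ by a column, as in Example~\ref{ex:B}. The column must lie above $C\cap L_{n+2}$, and any column that $C$ already meets has this property. Fix $(n+1,b,\beta_0)\in C$ and let
\[
D=(C\setminus L_{n+1})\cup K(n+1,b).
\]
Let $x\in C\setminus L_{n+1}$. The level of $x$ is neither $n+1$ nor $n$. If it is $n+2$, then $x$ is comparable to $(n+1,b,\beta_0)$, so by (C2) its position is less than $b$, and by (C2) again it is comparable to all of $K(n+1,b)$; in all other cases (C1) applies. So $D$ is a chain. By Lemma~\ref{lem:small}, $|C\cap L_{n+1}|<\kappa_{n+1}$. Hence $D\setminus C=K(n+1,b)\setminus C$ has $\kappa_{n+1}$ elements by (F1), and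
\[
|C\setminus D|\leq|C\cap L_{n+1}|<\kappa_{n+1}=|D\setminus C|.\qedhere
\]
\end{proof}

The hypothesis $\kappa_{n-1}<\kappa_n$ is used only in Case A. The hypothesis $C\cap L_n=\emptyset$ is used in both: in Case A it makes the whole new column a gain, and in Case B it frees the new column from any constraint coming from the level above it.

\begin{proof}[Proof of Theorem~\ref{thm:main}]
By Lemma~\ref{lem:FAC}, $P_\kappa$ is an FAC poset. Let $C$ be a chain. By Lemma~\ref{lem:gaps} there is $n\geq1$ with $C\cap L_n=\emptyset$, and $\kappa_{n-1}<\kappa_n$ by assumption. Lemma~\ref{lem:exchange} gives a chain that improves $C$, so $C$ is not strongly maximal. For $\kappa_n=\aleph_{n+1}$ the cardinals $\kappa_n$ are regular and uncountable, and $|P_\kappa|=\sup_n\aleph_{n+1}=\aleph_\omega$.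
\end{proof}

Since there are infinitely many empty levels, we may choose one as far down as we like. This gives the uniform version.

\begin{proof}[Proof of Theorem~\ref{thm:uniform}]
Since $\mu<\sup_{n\geq n_0}\kappa_n$, there is $N\geq n_0$ with $\kappa_N>\mu$. By Lemma~\ref{lem:gaps} there is $n\geq N$ with $C\cap L_n=\emptyset$, and $\kappa_{n-1}<\kappa_n$ because $n\geq n_0\geq1$. Lemma~\ref{lem:exchange} gives a chain $D$ with $|C\setminus D|<|D\setminus C|=\kappa_m$ for some $m\in\{n,n+1\}$. As $m\geq N\geq n_0$ and the sequence increases from $n_0$ on, $\kappa_m\geq\kappa_N>\mu$.
\end{proof}

\begin{remark}\label{rem:tail}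
The supremum in Theorem~\ref{thm:uniform} cannot be replaced by $\sup_{n\geq0}\kappa_n$. Let $\kappa_0=\aleph_{\omega+1}$ and $\kappa_n=\aleph_n$ for $n\geq1$, so that the hypothesis holds with $n_0=2$. Let $\mu=\aleph_\omega<\kappa_0$ and $C=K(0,0)$, and let $D$ be a chain with $|D\setminus C|>\mu$. Since $|P_\kappa\setminus L_0|=\aleph_\omega$, the set $D\setminus C$ contains some $(0,a,\alpha)$, and $a>0$. By (C3) this element is incomparable to $(0,0,\beta)$ for all $\beta>\alpha$, so $|C\setminus D|=\kappa_0=|P_\kappa|\geq|D\setminus C|$.
\end{remark}

\begin{proof}[Proof of Corollary~\ref{cor:card}]
Let $P=P_\kappa$ with $\kappa_n=\aleph_{n+1}$. Let $W$ be a well-ordered chain of order type $\lambda$ disjoint from $P$, and let $Q=P\cup W$ with every element of $W$ above every element of $P$. Then $|Q|=\aleph_\omega+\lambda=\lambda$. An antichain of $Q$ that meets $W$ is a single point, so $Q$ is FAC. Let $C$ be a chain of $Q$. By Theorem~\ref{thm:main} some chain $B\subseteq P$ improves $C\cap P$. The set $D=B\cup(C\cap W)$ is a chain of $Q$ with $C\setminus D=(C\cap P)\setminus B$ and $D\setminus C=B\setminus(C\cap P)$, so $D$ improves $C$.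
\end{proof}

\section{A strongly maximal chain when growth fails infinitely often}\label{sec:converse}

We prove Theorem~\ref{thm:dichotomy}. If $\kappa$ is eventually strictly increasing, Theorem~\ref{thm:uniform} with $\mu=0$ shows that every chain can be improved. It remains to prove the following.

\begin{proposition}\label{prop:converse}
If $\kappa_{z-1}\geq\kappa_z$ for infinitely many $z\geq1$, then $P_\kappa$ has a strongly maximal chain.
\end{proposition}

The proof of Lemma~\ref{lem:exchange} tells us how to look for the chain. It should consist of full columns, so that Case B does not arise. It must skip infinitely many levels, and it should skip only levels $z$ with $\kappa_{z-1}\geq\kappa_z$, where the exchange of Case A does not pay. For this last point every element of $L_z$ must cost us the column in level $z-1$, which by (C2) happens exactly when that column has position $0$. Going upward from there we take the positions $1,2,3,\dots$ until we reach the previous skipped level. The thick columns in Figure~\ref{fig:levels} show the beginning of such a chain, with levels $3$ and $5$ skipped. If all $\kappa_n$ are equal, we may skip all odd levels, and we obtain the chain $\bigcup_iK(2i,0)$, the same union of columns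 that was improved in Example~\ref{ex:A}.

\begin{proof}
Enumerate the integers $z\geq1$ with $\kappa_{z-1}\geq\kappa_z$ in increasing order and let $Z$ consist of every second one. Then $Z$ is infinite and contains no two consecutive integers. For $m\in\omega\setminus Z$ let $z(m)$ be the least element of $Z$ greater than $m$, and let $b_m=z(m)-1-m\geq0$. Then
\begin{equation}\label{eq:b}
b_m=0\ \text{ if } m+1\in Z,\qquad b_m=b_{m+1}+1\ \text{ if } m,m+1\notin Z,
\end{equation}
where the second statement holds because $z(m)=z(m+1)$ in that case. Let
\[
C=\bigcup_{m\notin Z}K(m,b_m).
\]
Columns of $C$ in adjacent levels $m,m+1$ satisfy $b_{m+1}<b_m$ by \eqref{eq:b}, so $C$ is a chain by (C1) and (C2). We show that $C$ is strongly maximal.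

Let $D$ be a chain with $D\not\subseteq C$ (otherwise the gain is $0$). Let
\[
G_m=(D\cap L_m)\setminus C,\qquad g_m=|G_m|,\qquad l_m=|(C\cap L_m)\setminus D|
\]
record the gain and the loss in level $m$. A gain in one level may have to be charged to a loss in a neighboring level.

\medskip
\noindent\emph{Claim. If $g_m>0$, then there is $m'\in\{m-1,m,m+1\}$ such that $l_{m'}$ is infinite and $l_{m'}\geq g_m$.}
\medskip

\emph{Case 1: $m\in Z$.} Then $m\geq1$ and $m-1\notin Z$, and $b_{m-1}=0$ by \eqref{eq:b}. An element of $G_m$ is incomparable to all of $K(m-1,0)$ by (C2), so $D$ misses this column of $C$. Hence $l_{m-1}=\kappa_{m-1}\geq\kappa_m=|L_m|\geq g_m$. This is where the choice of $Z$ is used.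

\emph{Case 2: $m\notin Z$ and some $(m,a,\alpha)\in G_m$ has $a>b_m$.} By (C3) this element is incomparable to $(m,b_m,\beta)$ for all $\beta>\alpha$. By (F1), $l_m=\kappa_m=|L_m|\geq g_m$.

\emph{Case 3: $m\notin Z$ and all elements of $G_m$ have position less than $b_m$.} Since $G_m$ is disjoint from $K(m,b_m)\subseteq C$, no element of $G_m$ has position $b_m$, so this is the only remaining case. Neither of the two natural losses suffices alone here. An element $(m,a,0)$ with $a<b_m$ lies below all of $K(m,b_m)$, so $l_m$ may be $0$; and $l_{m+1}\leq\kappa_{m+1}$, which may be smaller than $\kappa_m=|L_m|$. We therefore charge finite gains to level $m+1$ and infinite gains to level $m$.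

Suppose that $g_m$ is finite. Take $(m,a,\alpha)\in G_m$. From $a<b_m$ we get $b_m\geq1$, so by \eqref{eq:b} we have $m+1\notin Z$ and $b_{m+1}=b_m-1\geq a$. By (C2), $(m,a,\alpha)$ is incomparable to all of $K(m+1,b_{m+1})$. Hence $l_{m+1}=\kappa_{m+1}$, which is infinite and exceeds $g_m$.

Suppose that $g_m$ is infinite. Let $S$ be the set of heights of elements of $G_m$. At most $b_m$ elements of $G_m$ share a height, so $|S|\leq g_m\leq b_m\cdot|S|$. Thus $S$ is infinite and $|S|=g_m$ by (F1). Let $T=\{\beta:\beta<\alpha\text{ for some }\alpha\in S\}$. If $\beta\in T$, there is $(m,a,\alpha)\in G_m$ with $a<b_m$ and $\alpha>\beta$, which is incomparable to $(m,b_m,\beta)$ by (C3); so $(m,b_m,\beta)\in C\setminus D$. The set $T$ contains every element of $S$ except the largest one, if there is one. Hence $l_m\geq|T|\geq|S|=g_m$. This proves the claim.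

\medskip
Let $M=\{m:g_m>0\}$, and for $m\in M$ let $\varphi(m)$ be an index $m'$ as in the claim. Since $D\not\subseteq C$, the set $M$ is nonempty, so some $l_{m'}$ is infinite and $C\setminus D$ is infinite. Each index is a value of $\varphi$ at most three times. Therefore
\[
|D\setminus C|=\sum_{m\in M}g_m\leq\sum_{m\in M}l_{\varphi(m)}\leq3\sum_{m'<\omega}l_{m'}=3\,|C\setminus D|=|C\setminus D|,
\]
and $C$ is strongly maximal.
\end{proof}

\section{Well-founded posets}\label{sec:wf}

To prove that a chain $C$ is strongly maximal we must, for every chain $D$, inject $D\setminus C$ into $C\setminus D$. A partition into antichains provides all these injections at once.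

\begin{lemma}\label{lem:transversal}
Let a poset $Q$ be partitioned into antichains $A_i$ $(i\in I)$, and let $C$ be a chain that meets every $A_i$. Then $C$ is strongly maximal.
\end{lemma}

\begin{proof}
A chain has at most one element in each antichain. Let $c_i$ be the element of $C\cap A_i$, and let $D$ be a chain. Send $d\in D\setminus C$ to $c_i$, where $i$ is the index with $d\in A_i$. Distinct elements of $D$ lie in distinct antichains, so the map is injective. Moreover $c_i\neq d$ because $d\notin C$, and $d$ is the only element of $D\cap A_i$, so $c_i\in C\setminus D$. Hence $|D\setminus C|\leq|C\setminus D|$.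
\end{proof}

In a well-founded poset the rank function gives a natural partition into antichains, and any finitely many of them are met by one chain. The difficulty is to meet all of them at once, and the finite antichain condition resolves it through compactness. We use Tychonoff's theorem, that a product of compact spaces is compact, and the fact that in a compact space a family of closed sets has a common point as soon as every finite subfamily has one.

\begin{proof}[Proof of Theorem~\ref{thm:wf}(a)]
Let $Q$ be a well-founded FAC poset; we may assume $Q\neq\emptyset$. Well-foundedness allows us to define the \emph{rank} of $x\in Q$ by the recursion $r(x)=\sup\{r(y)+1:y<x\}$. Thus $y<x$ implies $r(y)<r(x)$. We first show: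
\begin{equation}\label{eq:rank}
\text{if } \eta<r(x),\text{ then there is } y<x\text{ with } r(y)=\eta .
\end{equation}
We use induction on $r(x)$. Since $\eta<r(x)$, there is $y<x$ with $r(y)+1>\eta$, that is, $r(y)\geq\eta$. If $r(y)=\eta$, we are done. Otherwise $\eta<r(y)<r(x)$, and by induction there is $y'<y<x$ with $r(y')=\eta$.

By \eqref{eq:rank} the set of ranks is closed downward, so it is an ordinal $h$. For $\xi<h$ let $Q_\xi=\{x\in Q:r(x)=\xi\}$. These sets are nonempty and partition $Q$. Each is an antichain, since distinct comparable elements have distinct ranks, and so each is finite.

Give each $Q_\xi$ the discrete topology. Then $X=\prod_{\xi<h}Q_\xi$ is compact. For $\xi,\eta<h$ let $X_{\xi\eta}$ be the set of $f\in X$ such that $f(\xi)$ and $f(\eta)$ are comparable. Membership in $X_{\xi\eta}$ depends on at most two coordinates, each ranging over a discrete space, so $X_{\xi\eta}$ is closed. Consider finitely many of these sets, and let $\xi_1<\dots<\xi_k$ be the ordinals that occur as their indices. Pick $x_k\in Q_{\xi_k}$ and use \eqref{eq:rank} repeatedly to find $x_k>x_{k-1}>\dots>x_1$ with $x_j\in Q_{\xi_j}$. Any $f\in X$ with $f(\xi_j)=x_j$ for all $j$ lies in all the given sets. By compactness some $f$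 lies in every $X_{\xi\eta}$. Then $C=\{f(\xi):\xi<h\}$ is a chain that meets every $Q_\xi$, and it is strongly maximal by Lemma~\ref{lem:transversal}.

If $Q$ is an FAC poset with no infinite strictly ascending sequence, then the reverse order on $Q$ is well-founded and has the same chains and antichains, so the first part applies to it.
\end{proof}

The finite antichain condition was used only to make the sets $Q_\xi$ finite. It cannot be dropped: the disjoint union of chains of sizes $1,2,3,\dots$ is well-founded.

\begin{proof}[Proof of Theorem~\ref{thm:wf}(b)]
Each level $L_i$ is well-founded: along a descending sequence in $L_i$ the positions and the heights are nonincreasing sequences of ordinals, so both are eventually constant. Let $x\in L_n$ and $U=\{y:y\geq x\}$. Then $U\subseteq L_0\cup\dots\cup L_n$. Along a descending sequence the index of the level is nondecreasing, and in $U$ it is bounded by $n$. An infinite strictly descending sequence in $U$ would therefore lie eventually in one level, which is impossible. So $U$ is well-founded.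

Suppose that a chain of $P_\kappa$ had a densely ordered subset $R$ containing two points $x<y_0$. Choosing $y_{i+1}\in R$ with $x<y_{i+1}<y_i$ for $i<\omega$, we would get an infinite strictly descending sequence in the up-set of $x$. So every chain of $P_\kappa$ is scattered.

Finally, for strictly increasing $\kappa$ the poset $P_\kappa$ is FAC, all its principal up-sets are well-founded, and by Theorem~\ref{thm:main} it has no strongly maximal chain.
\end{proof}

\begin{thebibliography}{1}

\bibitem{Hollom}
Lawrence Hollom, \emph{The Aharoni--Korman conjecture is false}, arXiv:2411.16844 (2024).

\end{thebibliography}
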